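\title{Sequence entropy of minimal homeomorphisms of the torus}

\begin{abstract}
For a continuous self-map $T$ of a compact metric space let $h^*(T)$ be the supremum of the topological sequence entropies of $T$ over all sequences of times. It takes values in $\{0,\log 2,\log 3,\dots\}\cup\{\infty\}$. We show that each of these values is attained by a minimal homeomorphism of the two-dimensional torus, which answers a question from a paper of Snoha, Ye and Zhang. The homeomorphisms are obtained from a minimal rotation by replacing every point of one orbit by an arc; they are uniquely ergodic and have zero topological entropy. The same set of values is obtained for $\mathbb T^2\times G$, where $G$ is any compact metrizable monothetic group, and so for all tori of dimension at least two.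
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a nonempty compact metric space and $T\colon X\to X$ a continuous map. For an open cover $\mathcal U$ of $X$ let $N(\mathcal U)$ be the minimal cardinality of a subcover, let $T^{-a}\mathcal U=\{T^{-a}U:U\in\mathcal U\}$, and let $\mathcal U\vee\mathcal V=\{U\cap V:U\in\mathcal U,\ V\in\mathcal V\}$. For a strictly increasing sequence $A=(a_1<a_2<\cdots)$ in $\mathbb Z_+=\{0,1,2,\dots\}$, the \emph{topological sequence entropy of $T$ along $A$} is
\[
h_A(T)=\sup_{\mathcal U}\ \limsup_{n\to\infty}\frac1n\log N\Big(\bigvee_{i=1}^{n}T^{-a_i}\mathcal U\Big),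
\]
the supremum being taken over all open covers of $X$. An element of $\bigvee_{i\le n}T^{-a_i}\mathcal U$ is a record of where, up to the precision $\mathcal U$, a point is found at the times $a_1,\dots,a_n$; so $h_A(T)$ is the growth rate of the number of records needed when the system is observed only at the times in $A$. Letting the observer choose the times, put
\[
h^*(T)=\sup_A h_A(T).
\]
Along $A=(0,L,2L,\dots)$ the definition gives the topological entropy $h_{\mathrm{top}}(T^L)=L\,h_{\mathrm{top}}(T)$. Hence $h^*(T)=\infty$ as soon as $h_{\mathrm{top}}(T)>0$, and $h^*$ is an invariant that distinguishes among systems of zero entropy. At one end are the isometries, for which $h^*=0$ (Lemma~\ref{lem:isometry}). The value $\log k$ is reached when there are $k$ disjoint closed sets and arbitrarily long lists of times along which every itinerary through these sets is realized by some point (Lemma~\ref{lem:independence}). It is known that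
\begin{equation}\label{eq:values}
h^*(T)\in\log\mathbb N^*:=\{0,\log2,\log3,\dots\}\cup\{\infty\}
\end{equation}
for every $T$.

The map $T$ is \emph{minimal} if every orbit $\{T^nx:n\ge0\}$ is dense; equivalently, if $X$ is the only nonempty closed set $Z$ with $TZ\subseteq Z$. For a space $X$ that admits a minimal map, put
\[
S_{\min}(X)=\{h^*(T):\ T\colon X\to X\text{ is minimal}\}.
\]
This set measures how much the topology of $X$ restricts the complexity of minimal dynamics on it. It is known that $S_{\min}(X)=\{0\}$ if $X$ is finite or the circle, and that $S_{\min}(X)=\log\mathbb N^*$ if $X$ is a Cantor set. We consider the following question from the paper of Snoha, Ye and Zhang \cite{SYZ}.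

\medskip
\noindent\emph{Is it true that $S_{\min}(\mathbb T^2)=\log\mathbb N^*$ for the two-dimensional torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$?}
\medskip

The known cases point in opposite directions. The torus is a connected manifold, like the circle, and its most visible minimal maps, the rotations $R_\alpha z=z+\alpha$, are isometries. But there is a difference between dimensions one and two. To make a rotation more complex one can try to replace some points by larger connected sets, that is, to look for a minimal $T$ with a factor map $\pi$ onto $R_\alpha$ that has nondegenerate fibers. No fiber can contain a nonempty open set $U$: finitely many of the sets $T^{-n}U$ would cover the space, each lying in one fiber, and the image of $\pi$ would be finite. An arc in the circle has interior; an arc in the torus has none. This leaves room for a construction, and the answer to the question is yes.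

\begin{theorem}\label{thm:A}
$S_{\min}(\mathbb T^2)=\log\mathbb N^*$. All values are realized by minimal homeomorphisms.
\end{theorem}

For the positive values we prove the following stronger statement.

\begin{theorem}\label{thm:B}
Let $\alpha\in\mathbb T^2$ be such that $R_\alpha z=z+\alpha$ is minimal, and let $v\in\log\mathbb N^*$, $v>0$. There are a minimal homeomorphism $T$ of $\mathbb T^2$ with $h^*(T)=v$ and a factor map $\pi\colon(\mathbb T^2,T)\to(\mathbb T^2,R_\alpha)$ whose fibers are points off the orbit $O=\mathbb Z\alpha$ and arcs over $O$. In particular $T$ is uniquely ergodic, is measure-theoretically isomorphic to $R_\alpha$ with Haar measure, and has zero topological entropy (also when $v=\infty$).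
\end{theorem}

Here a \emph{factor map} $\pi\colon(X,T)\to(X',T')$ is a continuous surjection with $\pi T=T'\pi$. A topological group is \emph{monothetic} if it has a dense cyclic subgroup.

\begin{theorem}\label{thm:C}
For every compact metrizable monothetic group $G$ we have $S_{\min}(\mathbb T^2\times G)=\log\mathbb N^*$. Hence $S_{\min}(\mathbb T^d)=\log\mathbb N^*$ for all $d\ge2$.
\end{theorem}

The fact \eqref{eq:values} is used only for the inclusions $S_{\min}\subseteq\log\mathbb N^*$; everything else is proved below. The arcs are prescribed by a function $f\colon\mathbb T^2\setminus\{0\}\to[0,1]$ with a single discontinuity. Section~\ref{sec:idea} shows the three mechanisms of the proof in their smallest cases. Sections~\ref{sec:system} and~\ref{sec:torus} attach to $f$ a minimal system and show that its space is a torus. Sections~\ref{sec:tame} and~\ref{sec:upper} give a criterion for the bound $h^*\le\log k$. The function $f$ is built in Section~\ref{sec:f}, and the theorems are assembled in Section~\ref{sec:proofs}.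

\medskip
\noindent\textbf{Notation.} For $z\in\mathbb T^2$, $\|z\|$ is the distance from $z$ to $0$ induced by the sup-norm of $\mathbb R^2$. We write $Q_r=[-r,r]^2$ and $Q=Q_{1/8}$, and regard subsets of $Q$ as subsets of both $\mathbb R^2$ and $\mathbb T^2$. The \emph{ramp function}
\[
S(s)=\min\Big(1,\max\Big(0,\frac{1+s}2\Big)\Big)
\]
equals $0$ for $s\le-1$, equals $1$ for $s\ge1$, and is affine in between.

\section{Three small cases}\label{sec:idea}

\subsection*{Inserting one arc into the plane}
On $\mathbb R^2\setminus\{0\}$ let $f_0(x,y)=S(y/|x|)$ for $x\ne0$, and let $f_0(0,y)$ be $1$ for $y>0$ and $0$ for $y<0$. This function is continuous, since it is $0$ or $1$ according to the sign of $y$ wherever $|y|\ge|x|$, and it takes every value in $[0,1]$ arbitrarily close to the origin. Let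
\[
\Gamma=\{(x,y,t)\in\mathbb R^2\times[0,1]:\ t=f_0(x,y)\ \text{ or }\ (x,y)=0\}
\]
be the closure of its graph: the plane with the origin replaced by an arc. We claim that $\Gamma$ is again a plane. For $c>0$ consider the shear $(x,y,t)\mapsto(x,y+c(t-\frac12))$. For $x\neq0$ the map $y\mapsto y+c(f_0(x,y)-\frac12)$ is continuous and strictly increasing and differs from $y$ by at most $c/2$, so it is a bijection of $\mathbb R$. On the line $x=0$ the upper half-axis is pushed onto $(\frac c2,\infty)$, the lower one onto $(-\infty,-\frac c2)$, and the arc fills the gap $[-\frac c2,\frac c2]$. Thus the shear is a continuous bijection $\Gamma\to\mathbb R^2$ under which compact sets have compact preimages, that is, a homeomorphism. It is also within $c/2$ of the projection that collapses the arc, and this closeness will let us insert infinitely many arcs. We used only that $f_0$ is nondecreasing in $y$ and jumps from $0$ to $1$ along the $y$-axis; the dependence on $x$ is free.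

To obtain a dynamical system we insert an arc at each point of the orbit $O$, using one coordinate $t_n=f(z+n\alpha)$ for each $n\in\mathbb Z$. Its sequence entropy is governed by the number of distinguishable strings $\big(f(z+a_1\alpha),\dots,f(z+a_K\alpha)\big)$ as $z$ varies.

\subsection*{Two values at two times}
We use the freedom in $x$ to realize all four strings in $\{0,1\}^2$. Take $n$ with $n\alpha=(h,y)$, where $h>0$ and $|y|$ are small, and the times $n$ and $2n$. Take four starting points $z_w=(\xi_w,0)$. At the two times $z_w$ is at $(\xi_w+h,y)$ and $(\xi_w+2h,2y)$, and we prescribe the values of $f$ there: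
\[
\begin{array}{c|cccc}
w&00&01&10&11\\ \hline
\xi_w&10h&20h&30h&40h\\
\text{abscissas visited}&11h,\ 12h&21h,\ 22h&31h,\ 32h&41h,\ 42h\\
\text{values of }f&0,\ 0&0,\ 1&1,\ 0&1,\ 1
\end{array}
\]
The eight abscissas are distinct, so each can be given its own vertical column. In a column let $f$ depend on the ordinate only: $0$ at the bottom, $1$ at the top, and the prescribed value on a plateau around the $x$-axis of half-height larger than $2|y|$. Then $f$ is nondecreasing in the ordinate and $(f(z_w+n\alpha),f(z_w+2n\alpha))=w$. The same device works for $k$ values and $K$ times. Repeating it at smaller and smaller scales near $0$, with $K\to\infty$, gives $h^*\ge\log k$.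

\subsection*{No third value}
The function $f$ is continuous, so it takes the value $\frac12$ between the columns at $21h$ and $22h$, and inside every column. If the set where $f$ is near $\frac12$ were as flexible as the plateaus, a third value could become independent and $h^*$ would exceed $\log2$. What prevents this is that many patterns require many repeated differences. Let $Y\subseteq\mathbb R$ be a set in which differences do not repeat: if $y_1-y_2=y_3-y_4\ne0$ with $y_1,\dots,y_4\in Y$, then $y_1=y_3$. Let $p_1,\dots,p_K$ be distinct reals and $B(z)=\{j:z+p_j\in Y\}$. If $i\ne j$ both lie in $B(z)$, the difference $(z+p_i)-(z+p_j)=p_i-p_j$ determines the point $z+p_i$ of $Y$, and so determines $z$. Each pair $\{i,j\}$ therefore lies in $B(z)$ for at most one $z$, and the number of different sets $B(z)$ is at most $1+K+\binom K2$. For $K=3$ this is $7<2^3$, and the growth is polynomial. We shall confine the intermediate values of $f$ to thin strips in generic position, for which a version of this count survives (Lemma~\ref{lem:strips}).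

\section{Covers and rotations}\label{sec:prelim}

We use three elementary facts about an open cover $\mathcal U$ of a compact metric space $X$.
\begin{itemize}
\item[(C1)] If $X$ is the union of $n$ sets, each contained in an element of $\mathcal U$, then $N(\mathcal U)\le n$. In particular $N(\mathcal U)\le N(\mathcal V)$ if $\mathcal V$ \emph{refines} $\mathcal U$, that is, if each element of $\mathcal V$ lies in an element of $\mathcal U$. In that case $\bigvee_iT^{-a_i}\mathcal V$ refines $\bigvee_iT^{-a_i}\mathcal U$. Also $\mathcal U\vee\mathcal V$ always refines $\mathcal U$.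
\item[(C2)] If $\phi\colon X'\to X$ is a continuous surjection, then $N(\phi^{-1}\mathcal U)=N(\mathcal U)$. If $\phi\colon(X',T')\to(X,T)$ is a factor map, then $\bigvee_i(T')^{-a_i}\phi^{-1}\mathcal U=\phi^{-1}\bigvee_iT^{-a_i}\mathcal U$, so $h_A(T)\le h_A(T')$. Conjugate systems have the same $h_A$ and $h^*$.
\item[(C3)] (Lebesgue number.) There is $\ell>0$ such that every set of diameter less than $\ell$ lies in an element of $\mathcal U$.
\end{itemize}

\begin{lemma}\label{lem:isometry}
If $T$ is an isometry and $\mathcal U$ an open cover of $X$, then $N(\bigvee_{i\le n}T^{-a_i}\mathcal U)$ is bounded by a constant independent of $n$ and of the times $a_i$. Hence $h^*(T)=0$ and $h_{\mathrm{top}}(T)=0$.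
\end{lemma}

\begin{proof}
Let $2r<\ell$, with $\ell$ as in (C3). If $B$ is a ball of radius $r$, then $T^{a_i}B$ has diameter at most $2r$ and lies in some $U_i\in\mathcal U$, so $B\subseteq\bigcap_iT^{-a_i}U_i$. By (C1) the number of $r$-balls needed to cover $X$ is a bound.
\end{proof}

\begin{lemma}\label{lem:independence}
Let $T$ be surjective and let $E_1,\dots,E_k\subseteq X$ be pairwise disjoint closed sets. Suppose that for every $K\ge1$ there are integers $0\le n_1<\dots<n_K$ such that for each $w\in\{1,\dots,k\}^K$ some point $x_w$ satisfies $T^{n_i}x_w\in E_{w_i}$ for all $i$. Then $h^*(T)\ge\log k$.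
\end{lemma}

\begin{proof}
The sets $U_j=X\setminus\bigcup_{j'\ne j}E_{j'}$ form an open cover $\mathcal U$, and a point of $E_j$ lies in $U_j$ only. Hence $\bigcap_iT^{-n_i}U_{j_i}$ contains $x_w$ only if $w=(j_1,\dots,j_K)$. Each element of $\bigvee_iT^{-n_i}\mathcal U$ contains at most one of the points $x_w$, so $N(\bigvee_iT^{-n_i}\mathcal U)\ge k^K$. By (C2) applied to $T^s$, the same bound holds for the times $n_1+s,\dots,n_K+s$, for any $s\ge0$.

It remains to put these finite lists into one sequence in which each block outweighs its predecessors. Let $K_1=1$ and $K_r=r(K_1+\dots+K_{r-1})$ for $r\ge2$. Let $A=(a_i)$ be the concatenation of the lists of lengths $K_1,K_2,\dots$, each translated so that $A$ is strictly increasing. For $n=K_1+\dots+K_r$ the cover $\bigvee_{i\le n}T^{-a_i}\mathcal U$ refines the join over the last block, so for $r\ge2$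
\[
\frac1n\log N\Big(\bigvee_{i\le n}T^{-a_i}\mathcal U\Big)\ge\frac{K_r}n\log k=\frac r{r+1}\log k .\qedhere
\]
\end{proof}

A \emph{character} of a compact abelian group $H$ is a continuous homomorphism from $H$ to the unit circle. We recall that a nontrivial compact abelian group has a nontrivial character, that a compact metrizable abelian group has countably many characters and a compatible translation-invariant metric, and that Haar measure is the only translation-invariant Borel probability measure.

\begin{lemma}\label{lem:rotation}
Let $H$ be a compact metrizable abelian group, $a\in H$ and $R_ax=x+a$.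
\begin{itemize}
\item[(a)] $R_a$ is an isometry for an invariant metric, so $h^*(R_a)=0$.
\item[(b)] If $\chi(a)\ne1$ for every nontrivial character $\chi$, then $R_a$ is minimal.
\item[(c)] If $R_a$ is minimal, Haar measure is its only invariant Borel probability measure.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) follows from Lemma~\ref{lem:isometry}. For (b) let $H_0$ be the closure of $\{na:n\ge1\}$; it is closed under addition. Choose $n_1<n_2<\cdots$ with $n_{r+1}-n_r\ge2$ and $n_ra$ convergent. Then $(n_{r+1}-n_r-1)a\to-a$, so $-a\in H_0$ and $H_0$ is the closed subgroup generated by $a$. If $H_0\ne H$, a nontrivial character of $H/H_0$ gives a nontrivial character of $H$ with $\chi(a)=1$. So $H_0=H$, and every orbit $x+\{na:n\ge0\}$ is dense. For (c), if $\nu$ is invariant and $\phi$ is continuous, then $g\mapsto\int\phi(x+g)\,d\nu(x)$ is continuous and constant on the dense set $\{na:n\ge0\}$; hence $\nu$ is invariant under all translations.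
\end{proof}

The characters of $\mathbb T^d$ are $z\mapsto e^{2\pi i\,m\cdot z}$, $m\in\mathbb Z^d$. By (b), $R_a$ is minimal on $\mathbb T^d$ if $1,a_1,\dots,a_d$ are linearly independent over $\mathbb Q$; in particular $\mathbb T^d$ is monothetic.

\section{Replacing an orbit by arcs}\label{sec:system}

Until the proof of Theorem~\ref{thm:C}, $\alpha=(\alpha_1,\alpha_2)\in\mathbb T^2$ is fixed with $R_\alpha$ minimal. Then $\alpha_1$ is irrational, for otherwise the orbit of $0$ would lie in finitely many vertical circles. In particular the points $n\alpha$, $n\in\mathbb Z$, are distinct. The following definition isolates what the shear of Section~\ref{sec:idea} needed.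

\begin{definition}\label{def:admissible}
A continuous function $f\colon\mathbb T^2\setminus\{0\}\to[0,1]$ is \emph{admissible} if
\begin{itemize}
\item[(A1)] for $0<|x|\le\frac18$ the function $y\mapsto f(x,y)$ is nondecreasing on $[-\frac18,\frac18]$;
\item[(A2)] $f(0,y)=1$ for $0<y\le\frac18$ and $f(0,y)=0$ for $-\frac18\le y<0$.
\end{itemize}
\end{definition}

Both conditions concern $Q\setminus\{0\}$ only. This set is closed in $\mathbb T^2\setminus\{0\}$, so by Tietze's theorem any continuous function $Q\setminus\{0\}\to[0,1]$ with (A1) and (A2) extends to an admissible function. Given an admissible $f$, let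
\[
X=\big\{(z,(t_n)_{n\in\mathbb Z})\in\mathbb T^2\times[0,1]^{\mathbb Z}:\ t_n=f(z+n\alpha)\text{ whenever }z+n\alpha\ne0\big\},
\]
\[
T(z,(t_n))=(z+\alpha,(t_{n+1})),\qquad\pi(z,(t_n))=z,\qquad X_{\mathrm{reg}}=\pi^{-1}(\mathbb T^2\setminus O).
\]
We call $z$ the \emph{base point} of $(z,(t_n))$.

\begin{proposition}\label{prop:system}
Let $f$ be admissible.
\begin{itemize}
\item[(a)] $X$ is compact, $T$ is a homeomorphism of $X$, and $\pi$ is a factor map onto $R_\alpha$ whose fibers are points off $O$ and arcs over $O$.
\item[(b)] $X_{\mathrm{reg}}$ is dense in $X$, and $T$ is minimal.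
\item[(c)] $T$ has a unique invariant Borel probability measure $\nu$, the map $\pi$ is an isomorphism of $(X,\nu,T)$ with $R_\alpha$ and Haar measure, and $h_{\mathrm{top}}(T)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let points of $X$ converge to $(z,(t_n))$ in the product. If $z+n\alpha\ne0$, then $f(\,\cdot\,+n\alpha)$ is continuous at $z$, so the relation $t_n=f(z+n\alpha)$ passes to the limit. Thus $X$ is closed. The map $T$ is the restriction of a homeomorphism of the product, and it maps $X$ onto $X$ because $(z+\alpha)+n\alpha=z+(n+1)\alpha$. If $z\notin O$, all $t_n$ are determined by $z$. If $z=-n\alpha$, then $t_n\in[0,1]$ is free and the other coordinates are determined, so the fiber is an arc.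

(b) For $0<\epsilon\le\frac18$ the punctured square $Q_\epsilon\setminus\{0\}$ is connected, and by (A2) $f$ takes the values $0$ and $1$ on it; hence $f$ maps it onto $[0,1]$. Consider the point $\xi$ of $X$ over $-n\alpha$ with $t_n=t$. For each large $r$ pick a point of $Q_{1/r}\setminus\{0\}$ where $f=t$ and move it slightly off the countable set $O$. This gives $\zeta_r\to0$ with $\zeta_r\notin O$ and $f(\zeta_r)\to t$. The point of $X_{\mathrm{reg}}$ over $\zeta_r-n\alpha$ has $n$-th coordinate $f(\zeta_r)\to t$ and $n'$-th coordinate $f(\zeta_r+(n'-n)\alpha)\to f((n'-n)\alpha)$ for $n'\ne n$, so these points converge to $\xi$.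

Let $Z\subseteq X$ be nonempty and closed with $TZ\subseteq Z$. Then $\pi(Z)$ is nonempty, closed and mapped into itself by $R_\alpha$, so $\pi(Z)=\mathbb T^2$. Since fibers off $O$ are points, $Z\supseteq X_{\mathrm{reg}}$, and so $Z=X$.

(c) The restriction $\pi\colon X_{\mathrm{reg}}\to\mathbb T^2\setminus O$ is a homeomorphism with inverse $\iota(z)=(z,(f(z+n\alpha))_n)$, and $\iota R_\alpha=T\iota$. Haar measure gives mass $0$ to $O$, so its image under $\iota$ is a $T$-invariant probability measure. If $\nu$ is any such measure, then $\pi_*\nu$ is Haar measure by Lemma~\ref{lem:rotation}(c); hence $\nu(X_{\mathrm{reg}})=1$ and $\nu=\iota_*\pi_*\nu$ is the image of Haar measure. This proves uniqueness and the isomorphism. By the variational principle, topological entropy is the supremum of the entropies of the invariant measures. So $h_{\mathrm{top}}(T)=h_\nu(T)$ equals the entropy of $R_\alpha$ for Haar measure, which is at most $h_{\mathrm{top}}(R_\alpha)=0$.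
\end{proof}

Dimension two entered through the connectedness of the punctured square. If the same definitions are made on the circle with $f=1$ to the right and $f=0$ to the left of $0$, then points of $X_{\mathrm{reg}}$ with base point near $0$ have $t_0\in\{0,1\}$, and the closure of $X_{\mathrm{reg}}$ is a proper closed invariant set.

\section{The space $X$ is a torus}\label{sec:torus}

We insert the arcs one at a time. Enumerate $\mathbb Z=\{e_1,e_2,\dots\}$, put $X_0=\mathbb T^2$, and for $j\ge1$ let
\[
X_j=\big\{(z,t_{e_1},\dots,t_{e_j})\in\mathbb T^2\times[0,1]^j:\ t_{e_i}=f(z+e_i\alpha)\text{ whenever }z+e_i\alpha\ne0\big\}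
\]
with the metric $d_j=\max(\|z-z'\|,\max_{i\le j}|t_{e_i}-t'_{e_i}|)$. Each $X_j$ is compact, as in Proposition~\ref{prop:system}(a). Let $\rho_j\colon X_j\to X_{j-1}$ forget the coordinate $t_{e_j}$ and let $p_j\colon X\to X_j$ be the projection. Then $\rho_jp_j=p_{j-1}$, and $p_j$ is surjective, because the missing coordinates can be filled in with values of $f$, or arbitrarily where $z+n\alpha=0$.

The map $\rho_j$ collapses one arc. The shear of Section~\ref{sec:idea} must now be cut off so that it does not disturb the arcs inserted earlier. The cutoff produces an error term, which is harmless for small $c$.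

\begin{lemma}\label{lem:shear}
Let $f$ be admissible. For each $j\ge1$, $\rho_j$ is a uniform limit of homeomorphisms $X_j\to X_{j-1}$.
\end{lemma}

\begin{proof}
Let $q=-e_j\alpha$. Choose $0<r\le\frac1{16}$ such that $B=q+Q_{2r}$ contains none of the points $-e_i\alpha$, $i<j$. Let $Y_B$ be the part of $X_{j-1}$ over $B$. The projection $Y_B\to B$ is a continuous bijection of compact spaces, so a homeomorphism. Let
\[
\lambda(x,y)=\max\big(0,\,1-\max(|x|,|y|)/r\big).
\]
It has values in $[0,1]$, vanishes off the interior of $Q_r$, satisfies $\lambda(0,0)=1$, and is Lipschitz in $y$ with constant $1/r$. Write points of $X_j$ as $(\zeta,t)$ with $\zeta\in X_{j-1}$ over $z$ and $t=t_{e_j}$. For $0<c<r$ define $\Psi_c\colon X_j\to X_{j-1}$ as follows. If $z\notin q+Q_r$, let $\Psi_c(\zeta,t)=\zeta$. If $z=q+(x,y)\in B$, let $\Psi_c(\zeta,t)$ be the point of $Y_B$ over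
\[
q+\big(x,\ y+c\lambda(x,y)(t-\tfrac12)\big).
\]
This point lies in $B$, since the displacement is at most $c/2<r$ and vanishes unless $|y|<r$. The two definitions agree where both apply, because $\lambda=0$ there. Each is continuous, and the open sets $\mathbb T^2\setminus(q+Q_r)$ and $\operatorname{int}B$ cover $\mathbb T^2$. So $\Psi_c$ is continuous.

Over $\mathbb T^2\setminus B$ the coordinate $t$ is determined by $\zeta$, since $q\in B$; there $\Psi_c=\rho_j$ is a bijection onto $X_{j-1}\setminus Y_B$. Over $B$ we have $z+e_j\alpha=(x,y)$, so the part of $X_j$ over $B$ is identified with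
\[
\Gamma_B=\{(x,y,t):\ (x,y)\in Q_{2r},\ t=f(x,y)\text{ or }(x,y)=0\},
\]
and we must show that $(x,y,t)\mapsto(x,y+c\lambda(x,y)(t-\frac12))$ is a bijection $\Gamma_B\to Q_{2r}$. Put $\psi_x(y)=y+c\lambda(x,y)(f(x,y)-\frac12)$. Let $y_1<y_2$, both nonzero if $x=0$, and write $f_i=f(x,y_i)$, $\lambda_i=\lambda(x,y_i)$. By (A1) and (A2), $f_2\ge f_1$, so
\[
\psi_x(y_2)-\psi_x(y_1)=(y_2-y_1)+c\big[\lambda_2(f_2-f_1)+(\lambda_2-\lambda_1)(f_1-\tfrac12)\big]\ge(y_2-y_1)\Big(1-\frac c{2r}\Big)>0 .
\]
Also $\psi_x(\pm2r)=\pm2r$. For $x\ne0$, $\psi_x$ is continuous and hence an increasing bijection of $[-2r,2r]$. For $x=0$, (A2) gives $\psi_0(y)\to\pm\frac c2$ as $y\to0^\pm$, so $\psi_0$ maps $(0,2r]$ bijectively onto $(\frac c2,2r]$ and $[-2r,0)$ onto $[-2r,-\frac c2)$, while the points $(0,0,t)$ map bijectively onto $\{0\}\times[-\frac c2,\frac c2]$.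

Thus $\Psi_c$ is a continuous bijection of compact metric spaces, so a homeomorphism. The points $\Psi_c(\zeta,t)$ and $\rho_j(\zeta,t)=\zeta$ are equal, or both lie in $Y_B$ with base points at distance at most $c/2$. The inverse of $Y_B\to B$ is uniformly continuous, so $\Psi_c\to\rho_j$ uniformly as $c\to0$.
\end{proof}

Each $X_j$ is therefore a torus. The passage to $X$ is a case of a theorem of M.~Brown on inverse limits; we give the argument. A uniform limit of homeomorphisms need not be injective, as $\rho_j$ shows, so the approximations must be chosen to converge faster than the rate at which they separate points.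

\begin{proposition}\label{prop:torus}
If $f$ is admissible, then $X$ is homeomorphic to $\mathbb T^2$.
\end{proposition}

\begin{proof}
We choose homeomorphisms $\varphi_j\colon X_j\to X_{j-1}$ inductively and put $\Phi_0=\mathrm{id}$, $\Phi_j=\varphi_1\circ\dots\circ\varphi_j\colon X_j\to\mathbb T^2$ and $F_j=\Phi_j\circ p_j\colon X\to\mathbb T^2$. Once $\varphi_1,\dots,\varphi_j$ are chosen, $\Phi_j$ is injective and continuous on a compact space, so there is $\gamma_j\in(0,1)$ with
\begin{equation}\label{eq:gamma}
d_j(\zeta,\zeta')\ge1/j\ \Longrightarrow\ \|\Phi_j\zeta-\Phi_j\zeta'\|\ge\gamma_j .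
\end{equation}
Since $F_j=\Phi_{j-1}\varphi_jp_j$ and $F_{j-1}=\Phi_{j-1}\rho_jp_j$, Lemma~\ref{lem:shear} and the uniform continuity of $\Phi_{j-1}$ allow us to choose $\varphi_j$ with
\[
\sup_X\|F_j-F_{j-1}\|<2^{-j-2}\min(1,\gamma_1,\dots,\gamma_{j-1}).
\]
Then $F_j$ converges uniformly to a continuous map $F\colon X\to\mathbb T^2$, and for $j\ge1$ we have $\sup_X\|F-F_j\|\le\gamma_j\sum_{i>j}2^{-i-2}<\gamma_j/4$.

For $z\in\mathbb T^2$ pick $x_j$ with $F_jx_j=z$, which is possible as $F_j$ is surjective; any limit point $x$ of $(x_j)$ has $Fx=z$. So $F$ is surjective. Let $x\ne x'$ in $X$. The numbers $d_j(p_jx,p_jx')$ are nondecreasing in $j$ and eventually positive, so $d_j(p_jx,p_jx')\ge1/j$ for some $j$. By \eqref{eq:gamma}, $\|F_jx-F_jx'\|\ge\gamma_j$, and therefore $\|Fx-Fx'\|\ge\gamma_j/2>0$. So $F$ is a continuous bijection of compact spaces.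
\end{proof}

\section{Tame sets}\label{sec:tame}

An upper bound for $h^*$ must hold for every sequence of times, and we have no control over the points $a_i\alpha$. We therefore count patterns for arbitrary translates.

\begin{definition}
For $Y\subseteq\mathbb R^2$ let $\operatorname{pat}_Y(K)$ be the maximum, over $p_1,\dots,p_K\in\mathbb R^2$, of the number of different sets $\{j:z+p_j\in Y\}$, $z\in\mathbb R^2$. The set $Y$ is \emph{tame} if $\operatorname{pat}_Y(K)$ is bounded by a polynomial in $K$.
\end{definition}

The pattern of $Y\cap Y'$ at $z$ is determined by those of $Y$ and $Y'$, and that of the complement of $Y$ by that of $Y$. So $\operatorname{pat}_{Y\cap Y'}\le\operatorname{pat}_Y\operatorname{pat}_{Y'}$, and finite Boolean combinations of tame sets are tame. A closed half-plane $\{\ell\ge c\}$, with $\ell$ linear, is tame: the sets $\{j:\ell(p_j)\ge c-\ell(z)\}$ form a chain, so there are at most $K+1$ of them. Open half-planes are complements of closed ones. A \emph{rectangle}, by which we mean a product of two bounded intervals of any kind, is an intersection of four half-planes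 and so is tame.

We need infinite unions of rectangles that accumulate at the origin. Here the count of Section~\ref{sec:idea} meets an obstacle. If $J_l=[\beta_l-\delta_l,\beta_l+\delta_l]$ and $\beta_l\to0$, then $\beta_l=(\beta_l+\beta_p)-\beta_p\in J_l-J_p$ for all $p$ with $|\beta_p|\le\delta_l$. So a difference of points of $J_l$ and $J_p$, $l<p$, cannot determine $p$. It can still determine $l$, and this suffices if we compare all points with the one of largest index.

\begin{lemma}\label{lem:strips}
Let $\Lambda\subseteq\mathbb Z_+$, and let $\beta_l\in\mathbb R$ and $\delta_l>0$, $l\in\Lambda$, be such that $\delta_l$ is nonincreasing in $l$ and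
\begin{equation}\label{eq:generic}
|\beta_l-\beta_p-\beta_q+\beta_r|>4\delta_l\qquad\text{whenever }l,p,q,r\in\Lambda\text{ and }p,q,r>l .
\end{equation}
Let $D_l$, $l\in\Lambda$, be rectangles such that the projection of $D_l$ to the $x$-axis lies in $J_l=[\beta_l-\delta_l,\beta_l+\delta_l]$ for every $l$. Then $\bigcup_lD_l$ is tame. The same holds with the $y$-axis in place of the $x$-axis.
\end{lemma}

\begin{proof}
By symmetry we treat the $x$-axis. We first claim:
\begin{itemize}
\item[$(*)$] for each $d\in\mathbb R$ there is at most one $l\in\Lambda$ such that $d\in J_l-J_p$ for some $p\in\Lambda$, $p>l$.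
\end{itemize}
Indeed, let $d\in(J_l-J_p)\cap(J_q-J_r)$ with $l<p$, $q<r$ and $l<q$. Then $d$ is within $\delta_l+\delta_p$ of $\beta_l-\beta_p$ and within $\delta_q+\delta_r$ of $\beta_q-\beta_r$. Since $p,q,r>l$, we get $|\beta_l-\beta_p-\beta_q+\beta_r|\le\delta_l+\delta_p+\delta_q+\delta_r\le4\delta_l$, contrary to \eqref{eq:generic}.

Fix $p_1,\dots,p_K\in\mathbb R^2$. For an ordered pair $(i,j)$ let $l(i,j)$ be the index given by $(*)$ for the first coordinate $d$ of $p_j-p_i$, if it exists; it does not depend on $z$. Let $B(z)=\{j:z+p_j\in\bigcup_lD_l\}$ be nonempty. For $j\in B(z)$ choose $l_j$ with $z+p_j\in D_{l_j}$, and choose $i\in B(z)$ for which $\tau=l_i$ is maximal. If $j\in B(z)$ and $l_j<\tau$, then $p_j-p_i=(z+p_j)-(z+p_i)$ has first coordinate in $J_{l_j}-J_\tau$, so $l_j=l(i,j)$. Therefore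
\[
B(z)=\{j:\ l(i,j)\text{ exists and }z\in D_{l(i,j)}-p_j\}\ \cup\ \{j:\ p_j\in D_\tau-z\}.
\]
Fix $i$. The first set records which of at most $K$ fixed rectangles contain $z$. On each axis their at most $2K$ endpoints cut the line into at most $4K+1$ points and open intervals, so there are at most $(4K+1)^2$ possibilities. The second set is cut out of $p_1,\dots,p_K$ by some rectangle, about which we know nothing more. A nonempty set cut out of $K$ reals by an interval is determined by its smallest and largest value, so intervals cut out at most $1+K(K+1)/2\le(K+1)^2$ sets, and rectangles at most $(K+1)^4$. Summing over $i$ and adding the empty set, we obtain $\operatorname{pat}_{\bigcup D_l}(K)\le1+K(4K+1)^2(K+1)^4$.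
\end{proof}

\begin{lemma}\label{lem:toruspat}
If $Y\subseteq Q$ and $p_1,\dots,p_K\in\mathbb T^2$, the number of different sets $\{j:z+p_j\in Y\}$, $z\in\mathbb T^2$, is at most $\operatorname{pat}_Y(K)^9$.
\end{lemma}

\begin{proof}
Take lifts $\tilde z,\tilde p_j\in[0,1)^2$. Since $\tilde z+\tilde p_j\in[0,2)^2$ and $Y\subseteq Q$, we have $z+p_j\in Y$ if and only if $(\tilde z-e)+\tilde p_j\in Y$ for some $e\in\{0,1,2\}^2$. So the pattern on the torus is the union of nine planar patterns for the points $\tilde p_j$.
\end{proof}

\section{The upper bound}\label{sec:upper}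

The \emph{oscillation} of $f$ on a set $Y$ is $\sup_{\omega,\omega'\in Y}|f(\omega)-f(\omega')|$.

\begin{proposition}\label{prop:upper}
Let $f$ be admissible and let $\Theta\subseteq[0,1]$ have $k\ge1$ elements. Suppose that for every $\epsilon>0$ there is a finite family $\mathcal Y$ of tame subsets of $Q\setminus\{0\}$ such that $f$ has oscillation at most $\epsilon$ on each $Y\in\mathcal Y$, and $f$ takes values in $\Theta$ on $Q\setminus(\{0\}\cup\bigcup\mathcal Y)$. Then $h^*(T)\le\log k$.
\end{proposition}

An open cover of $X$ sees a window of coordinates $t_n$, $|n|\le L$, at each observation time. If every coordinate in the window could cost a factor $k$, we would only get the bound $(2L+1)\log k$. The point of the proof is that $f$ is wild only near $0$, and an orbit segment of length $2L+1$ comes very close to $0$ at most once.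

\begin{proof}
Let $\mathcal U$ be an open cover of $X$ and $A=(a_1<a_2<\cdots)$. Use the metric $\max(\|z-z'\|,\sup_n2^{-|n|}|t_n-t'_n|)$ on $X$, let $\ell$ be a Lebesgue number of $\mathcal U$, and choose $0<\epsilon<\ell$ and $L\ge1$ with $2^{-L}\le\epsilon$. Then:
\begin{itemize}
\item[$(\dagger)$] if any two points of $P\subseteq X$ have base points at distance at most $\epsilon$ and coordinates $t_n$, $|n|\le L$, differing by at most $\epsilon$, then $\overline P$ lies in an element of $\mathcal U$.
\end{itemize}
Indeed $\overline P$ has diameter at most $\epsilon$.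

\emph{A grid.} Let $\kappa=\min\{\|n\alpha-n'\alpha\|:|n|,|n'|\le L,\ n\ne n'\}>0$. Choose $0<\rho<\frac18$ with $2\rho<\kappa$ and put $Q^\circ=\operatorname{int}Q_\rho$. On the compact set $\mathbb T^2\setminus Q^\circ$ the function $f$ is uniformly continuous. Choose an integer $M$ such that $1/M\le\epsilon$, $2\rho+1/M<\kappa$, and
\begin{equation}\label{eq:unif}
|f(\omega)-f(\omega')|\le\epsilon\quad\text{if }\omega,\omega'\in\mathbb T^2\setminus Q^\circ\text{ and }\|\omega-\omega'\|\le1/M .
\end{equation}
Divide $\mathbb T^2$ into $M^2$ half-open squares of side $1/M$. For each square $C$ there is at most one $n\in[-L,L]$ with $(C+n\alpha)\cap Q^\circ\ne\emptyset$: if $\omega+n\alpha$ and $\omega'+n'\alpha$ lie in $Q^\circ$ with $\omega,\omega'\in C$, then $\|n\alpha-n'\alpha\|<2\rho+1/M<\kappa$, so $n=n'$. If such an $n$ exists, call it $n(C)$. Let $\mathcal Y$ be the family given for $\epsilon$.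

\emph{Data.} Fix $K$. To $z\in\mathbb T^2\setminus O$ we associate:
\begin{itemize}
\item[(D1)] the squares $C_i\ni z+a_i\alpha$, $1\le i\le K$;
\item[(D2)] for each $Y\in\mathcal Y\cup\{Q^\circ\}$, the set of pairs $(i,n)$ with $1\le i\le K$, $|n|\le L$ and $z+(a_i+n)\alpha\in Y$;
\item[(D3)] for each $i$ such that $n(C_i)$ exists and $\omega_i=z+(a_i+n(C_i))\alpha$ lies in $Q^\circ\setminus\bigcup\mathcal Y$, the value $f(\omega_i)$, which is in $\Theta$ because $\omega_i\in Q$ and $\omega_i\neq0$.
\end{itemize}

\emph{Number of data.} For (D1), on each coordinate circle at most $MK$ breakpoints cut the circle into at most $MK$ half-open arcs on which the record is constant; this gives at most $(MK)^2$ possibilities. For (D2), each $Y$ contributes at most $\operatorname{pat}_Y((2L+1)K)^9$ possibilities by Lemma~\ref{lem:toruspat}; all these $Y$ are tame, $Q^\circ$ being a rectangle. Given (D1) and (D2), the set of $i$ to which (D3) applies is determined, so there are at most $k^K$ possibilities for (D3). In total there are at most $p(K)k^K$ data, where the polynomial $p$ does not depend on $K$.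

\emph{Points with equal data.} Let $z,z'\notin O$ have the same data, and fix $i\le K$. The points $z+a_i\alpha$ and $z'+a_i\alpha$ lie in the same square $C_i$, so $\|z-z'\|\le1/M\le\epsilon$. Let $|n|\le L$, $\omega=z+(a_i+n)\alpha$ and $\omega'=z'+(a_i+n)\alpha$. By (D2) for $Q^\circ$, both points are outside $Q^\circ$ or both are inside. If both are outside, then $|f(\omega)-f(\omega')|\le\epsilon$ by \eqref{eq:unif}. If both are inside, then $n=n(C_i)$, and by (D2) either they lie in a common $Y\in\mathcal Y$, so that $|f(\omega)-f(\omega')|\le\epsilon$, or neither lies in $\bigcup\mathcal Y$, so that $f(\omega)=f(\omega')$ by (D3).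

Let $P\subseteq X_{\mathrm{reg}}$ be the set of points whose base points have given data. The image under $T^{a_i}$ of the point over $z$ has base point $z+a_i\alpha$ and coordinates $t_n=f(z+(a_i+n)\alpha)$. So $T^{a_i}P$ satisfies the hypothesis of $(\dagger)$, and $T^{a_i}\overline P=\overline{T^{a_i}P}$ lies in an element of $\mathcal U$ for each $i\le K$. Thus $\overline P$ lies in an element of $\bigvee_{i\le K}T^{-a_i}\mathcal U$. The finitely many sets $\overline P$ cover $\overline{X_{\mathrm{reg}}}=X$. By (C1), $N(\bigvee_{i\le K}T^{-a_i}\mathcal U)\le p(K)k^K$, and $h_A(T)\le\log k$.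
\end{proof}

\begin{example}\label{ex:fan}
Arcs alone create no sequence entropy. Let $f$ be admissible with $f=f_0$ on $Q\setminus\{0\}$, where $f_0$ is the function of Section~\ref{sec:idea}. For an integer $M\ge1$ put $r_a=\frac{2a}M-1$, $0\le a\le M$. On each sector
\[
\{(x,y)\in Q:\ x<0,\ r_{a-1}|x|\le y\le r_a|x|\},\qquad1\le a\le M,
\]
the function $f=S(y/|x|)$ has values in $[\frac{a-1}M,\frac aM]$. These sectors, their mirror images in $x>0$, and the two sets $\{y\ge|x|,\ y>0\}\cap Q$ and $\{y\le-|x|,\ y<0\}\cap Q$, on which $f$ is constant, are intersections of half-planes and cover $Q\setminus\{0\}$. Proposition~\ref{prop:upper} applies with $k=1$ and gives $h^*(T)=0$.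
\end{example}

\section{The function $f$}\label{sec:f}

Fix $v\in\log\mathbb N^*$, $v>0$. For $k\ge2$ let $\theta^{(k)}_j=\frac{j-1}{k-1}$, $1\le j\le k$; these are the values to be made independent. They include $0$ and $1$, which $f$ will take on large sets in any case. We keep $f=f_0$ for $x\le0$ and build columns in $x>0$, in stages $m=1,2,\dots$. Stage $m$ handles $k_m$ values and $K_m$ times, where
\begin{itemize}
\item $(k_m,K_m)=(k,m)$ if $v=\log k$ with $2\le k<\infty$;
\item $(k_m,K_m)_{m\ge1}$ is an enumeration of all pairs $(k,K)$, $k\ge2$, $K\ge1$, if $v=\infty$.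
\end{itemize}

\subsection*{Targets}
Stage $m$ works at the scale $\eta_m=4^{-m-2}$. Since the forward orbit of $0$ is dense, it enters every nonempty open set infinitely often, and we can choose integers $0<n_1<\dots<n_{K_m}$, depending on $m$, with
\[
n_i\alpha=(x_i,y_i),\qquad0<x_i<\eta_m,\qquad|y_i|<\eta_m .
\]
The $x_i$ are distinct because $\alpha_1$ is irrational. Choose $\xi_w\in(\eta_m,2\eta_m)$ for $w\in\{1,\dots,k_m\}^{K_m}$, one after another, each avoiding the finitely many numbers $\xi_{w'}+x_{i'}-x_i$ formed with the earlier $\xi_{w'}$. Then the numbers $\xi_w+x_i$ are all distinct; we call them the \emph{targets} of stage $m$. They lie in $(\eta_m,3\eta_m)$. As $3\eta_{m+1}<\eta_m$, the targets of all stages form one sequence $s_1>s_2>\dots\to0$, with $s_1<\frac3{64}$; put $s_0=\frac1{16}$. For $l\ge1$ let $m(l)$ be the stage of $s_l$, and if $s_l=\xi_w+x_i$ put $c_l=\theta^{(k_{m(l)})}_{w_i}$. Put $c_0=0$.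

\subsection*{Walls and heights}
Between consecutive targets we place a wall at $b_l$, and to each column we assign a plateau of half-height about $u_l$:
\[
b_l\in(s_l,s_{l-1})\ \ (l\ge1),\qquad u_0\in(\tfrac1{16},\tfrac1{10}),\qquad u_l\in(2\eta_{m(l)},4\eta_{m(l)})\ \ (l\ge1),
\]
with $(u_l)$ strictly decreasing; this is possible since $4\eta_1=\frac1{16}$ and $4\eta_{m+1}<2\eta_m$. Each number is chosen from an open interval and outside the countable $\mathbb Q$-span of the earlier terms of its sequence, so that each of $(b_l)_{l\ge1}$ and $(u_l)_{l\ge0}$ is linearly independent over $\mathbb Q$. Both sequences decrease to $0$. The heights must tend to $0$ for $f$ to be continuous on the $y$-axis with (A2), and must exceed $|y_i|$ for the plateaus to catch the orbits. Independence is what makes \eqref{eq:generic} attainable.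

\begin{lemma}\label{lem:Delta}
Let $(\beta_l)$ be a sequence of reals that tends to $0$ and is linearly independent over $\mathbb Q$. Then $\Delta^\beta_l=\inf\{|\beta_l-\beta_p-\beta_q+\beta_r|:p,q,r>l\}>0$ for every $l$.
\end{lemma}

\begin{proof}
Otherwise $\beta_l-\beta_p-\beta_q+\beta_r\to0$ along a sequence of triples $(p,q,r)$. Pass to a subsequence along which each of the three indices is constant or tends to infinity. In the limit the terms with indices tending to infinity disappear, and $\beta_l$ is an integer combination of at most three terms with larger index. This contradicts independence.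
\end{proof}

\subsection*{Widths}
Choose $\delta_0>\delta_1>\dots>0$ inductively so small that
\begin{itemize}
\item[(W1)] $V_l:=[b_l-\delta_l,b_l+\delta_l]\subseteq(s_l,s_{l-1})$ for $l\ge1$;
\item[(W2)] $4\delta_l<\Delta^u_l$ for $l\ge0$, and $4\delta_l<\Delta^b_l$ for $l\ge1$.
\end{itemize}
For each $l$ these are finitely many positive upper bounds. Taking $p=l+1$ and $q=r$ in the definition of $\Delta^u_l$ gives $4\delta_l<u_l-u_{l+1}<u_l$. Consequently
\begin{equation}\label{eq:heights}
u_{l+1}+\delta_{l+1}<u_l-\delta_l,\qquad u_l-\delta_l>\tfrac34u_l,\qquad u_l+\delta_l<\tfrac54u_l<\tfrac18 .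
\end{equation}
Let $W_l=[u_l-\delta_l,u_l+\delta_l]$; we call $W_l$ and $-W_l$ the \emph{ramps} of column $l$. Let $I_0=(b_1+\delta_1,\frac18]$ and $I_l=(b_{l+1}+\delta_{l+1},b_l-\delta_l)$ for $l\ge1$. By (W1), $s_l\in I_l$ for $l\ge1$, and the intervals $I_0,V_1,I_1,V_2,\dots$ partition $(0,\frac18]$ from right to left.

\subsection*{Definition of $f$}
The profile of column $l\ge0$ is
\[
\sigma_l(y)=c_l\,S\Big(\frac{y+u_l}{\delta_l}\Big)+(1-c_l)\,S\Big(\frac{y-u_l}{\delta_l}\Big).
\]
It is continuous and nondecreasing. It equals $0$ below $-W_l$, $c_l$ between the ramps, and $1$ above $W_l$. If $s\in[0,1]$ denotes the relative position of $y$ in a ramp, measured from its lower end, then $\sigma_l=c_ls$ on $-W_l$ and $\sigma_l=c_l+(1-c_l)s$ on $W_l$. For $(x,y)\in Q\setminus\{0\}$ define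
\[
f(x,y)=\begin{cases}
\sigma_l(y)&\text{if }x\in I_l,\ l\ge0,\\[2pt]
\mu\,\sigma_l(y)+(1-\mu)\,\sigma_{l-1}(y),\quad\mu=\dfrac{b_l+\delta_l-x}{2\delta_l},&\text{if }x\in V_l,\ l\ge1,\\[6pt]
f_0(x,y)&\text{if }x\le0 .
\end{cases}
\]
See Figure~\ref{fig:f}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!35] (0,0) -- (-3,3) -- (-3,-3) -- cycle;
\fill[gray!35] (6.4,-3) rectangle (6.8,3) (4.45,-3) rectangle (4.75,3) (2.9,-3) rectangle (3.1,3) (1.76,-3) rectangle (1.9,3);
\fill[gray!35] (6.8,2) rectangle (8,2.4) (6.8,-2.4) rectangle (8,-2) (4.75,1.55) rectangle (6.4,1.85) (4.75,-1.85) rectangle (6.4,-1.55) (3.1,1.2) rectangle (4.45,1.4) (3.1,-1.4) rectangle (4.45,-1.2) (1.9,0.91) rectangle (2.9,1.05) (1.9,-1.05) rectangle (2.9,-0.91);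
\draw (-3,-3) rectangle (8,3);
\draw[dotted] (0,-3) -- (0,3) (0,0) -- (8,0);
\draw[fill=white] (0,0) circle (2pt);
\fill (5.6,0) circle (1.5pt) (3.8,0) circle (1.5pt) (2.4,0) circle (1.5pt);
\node at (5.6,-0.35) {$s_1$}; \node at (3.8,-0.35) {$s_2$}; \node at (2.4,-0.35) {$s_3$};
\node at (7.4,0.6) {$c_0$}; \node at (5.6,0.6) {$c_1$}; \node at (3.8,0.6) {$c_2$}; \node at (2.4,0.5) {$c_3$};
\node at (7.4,2.72) {$1$}; \node at (5.6,2.5) {$1$}; \node at (3.8,2.5) {$1$}; \node at (2.4,2.5) {$1$}; \node at (-0.9,2.5) {$1$};
\node at (7.4,-2.72) {$0$}; \node at (5.6,-2.5) {$0$}; \node at (3.8,-2.5) {$0$}; \node at (2.4,-2.5) {$0$}; \node at (-0.9,-2.5) {$0$};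
\node at (-1.9,0) {$S(y/|x|)$}; \node at (0.9,0.5) {$\cdots$};
\node at (7.4,-3.35) {$I_0$}; \node at (6.6,-3.35) {$V_1$}; \node at (5.6,-3.35) {$I_1$}; \node at (4.6,-3.35) {$V_2$}; \node at (3.8,-3.35) {$I_2$}; \node at (3,-3.35) {$V_3$}; \node at (2.4,-3.35) {$I_3$};
\end{tikzpicture}
\caption{The function $f$ on $Q\setminus\{0\}$, not to scale. On each white region $f$ is constant, with the value shown. All other values are taken on the gray set: a sector on the left, the vertical walls over $V_l$, and two horizontal ramps at heights $\pm u_l$ in the column over $I_l$. Columns, walls and ramps accumulate at the origin; $s_l$ is the target in $I_l$.}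
\label{fig:f}
\end{figure}

\begin{lemma}\label{lem:fadm}
The function $f$ is continuous on $Q\setminus\{0\}$ and satisfies \emph{(A1)} and \emph{(A2)}. At stage $m$, with $z_w=(\xi_w,0)$, we have $f(z_w+n_i\alpha)=\theta^{(k_m)}_{w_i}$ for all $w$ and $i$.
\end{lemma}

\begin{proof}
At the left end of $V_l$ we have $\mu=1$ and $f=\sigma_l$, matching $I_l$; at the right end $\mu=0$ and $f=\sigma_{l-1}$, matching $I_{l-1}$. The partition of $(0,\frac18]$ is locally finite, so $f$ is continuous for $x>0$. It is continuous on $\{x\le0\}\setminus\{0\}$, where it equals $f_0$. It remains to approach $(0,y_0)$, $y_0\neq0$, from the right. For small $x>0$ only profiles $\sigma_l$ with $u_l+\delta_l<|y_0|/2$ occur in $f(x,\cdot)$, since $u_l+\delta_l\to0$. So near $(0,y_0)$, $f=1$ if $y_0>0$ and $f=0$ if $y_0<0$, as on the axis. For fixed $x\ne0$, $f(x,\cdot)$ is $S(y/|x|)$ or a convex combination of profiles with weights independent of $y$; this gives (A1). Condition (A2) is the definition of $f_0$ on the axis.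

Finally $z_w+n_i\alpha=(s_l,y_i)$, where $s_l=\xi_w+x_i\in I_l$, $m(l)=m$ and $c_l=\theta^{(k_m)}_{w_i}$. By \eqref{eq:heights}, $|y_i|<\eta_m<\frac34u_l<u_l-\delta_l$, so $y_i$ lies between the ramps and $\sigma_l(y_i)=c_l$.
\end{proof}

We extend $f$ to an admissible function on $\mathbb T^2\setminus\{0\}$. For finite $k$ we now cover the gray set of Figure~\ref{fig:f} by tame sets of small oscillation. There are infinitely many ramps and walls but only $k$ plateau values, so corresponding pieces of different columns with the same plateau value carry nearly the same values of $f$ and can be grouped into finitely many sets.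

\begin{lemma}\label{lem:cover}
Let $v=\log k$ with $2\le k<\infty$, and $\Theta=\{\theta_1,\dots,\theta_k\}$, $\theta_j=\theta^{(k)}_j$. Then $f$ satisfies the hypothesis of Proposition~\ref{prop:upper}.
\end{lemma}

\begin{proof}
All $c_l$ lie in $\Theta$, and $0,1\in\Theta$. Given $\epsilon>0$, let $M\ge2/\epsilon$ be an integer. By (W2), condition \eqref{eq:generic} holds for the widths $\delta_l$ and each of the sequences $(b_l)$, $(u_l)$, $(-u_l)$, on any set $\Lambda$ of indices.

\emph{The half $x\le0$.} Take the $M$ sectors displayed in Example~\ref{ex:fan}; they are tame, with oscillation $1/M$. At the other points of $Q\setminus\{0\}$ with $x\le0$ we have $|y|>|x|$ and $f\in\{0,1\}$.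

\emph{The columns.} For $x\in I_l$ we have $f=\sigma_l(y)\in\{0,c_l,1\}$ unless $y\in\pm W_l$. Divide $W_l$ and $-W_l$ into $M$ equal closed pieces $W^+_{l,a}$ and $W^-_{l,a}$, $1\le a\le M$, numbered upward. For $1\le j\le k$, $1\le a\le M$ and each sign let
\[
Y^\pm_{j,a}=\bigcup_{l\ge0:\ c_l=\theta_j}I_l\times W^\pm_{l,a}.
\]
On $Y^-_{j,a}$ we have $f=\theta_js$ and on $Y^+_{j,a}$ we have $f=\theta_j+(1-\theta_j)s$, with $s\in[\frac{a-1}M,\frac aM]$. So the oscillation is at most $1/M$. These sets are tame by Lemma~\ref{lem:strips} applied to the $y$-axis with $\beta_l=\pm u_l$.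

\emph{The walls.} Here $f$ takes intermediate values along the whole height, so we cover the walls completely. Let $l\ge1$. Divide $V_l$ into $M$ equal closed pieces $V_{l,a}$, numbered from the left; on $V_{l,a}$ we have $\mu\in[1-\frac aM,1-\frac{a-1}M]$. By \eqref{eq:heights} the four ramps $-W_{l-1},-W_l,W_l,W_{l-1}$ are disjoint, lie in $(-\frac18,\frac18)$ in this order, and leave five gaps in $[-\frac18,\frac18]$. With $c=c_l$, $c'=c_{l-1}$ and $s$ the relative position in the ramp, the two profiles are, from bottom to top,
\[
\begin{array}{c|ccccccccc}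
&\text{gap}&-W_{l-1}&\text{gap}&-W_l&\text{gap}&W_l&\text{gap}&W_{l-1}&\text{gap}\\ \hline
\sigma_l&0&0&0&cs&c&c+(1-c)s&1&1&1\\
\sigma_{l-1}&0&c's&c'&c'&c'&c'&c'&c'+(1-c')s&1
\end{array}
\]
Divide each ramp into $M$ equal closed pieces. Together with the closed gaps this gives intervals $L_{l,a'}$, $1\le a'\le4M+5$, numbered upward, that cover $[-\frac18,\frac18]$. By the table, on $L_{l,a'}$ the values of $\sigma_l$ lie in an interval of length at most $1/M$ that depends only on $(a',c_l)$, and those of $\sigma_{l-1}$ in one that depends only on $(a',c_{l-1})$. Put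
\[
Y^V_{i,j,a,a'}=\bigcup_{l\ge1:\ c_l=\theta_i,\ c_{l-1}=\theta_j}V_{l,a}\times L_{l,a'} .
\]
At two points of this set $f$ has values $\mu p+(1-\mu)q$ and $\mu'p'+(1-\mu')q'$ with $|\mu-\mu'|,|p-p'|,|q-q'|\le1/M$ and all six numbers in $[0,1]$. The difference is
\[
\mu(p-p')+(1-\mu)(q-q')+(\mu-\mu')(p'-q'),
\]
of absolute value at most $2/M\le\epsilon$. These sets are tame by Lemma~\ref{lem:strips} applied to the $x$-axis with $\beta_l=b_l$, and they cover all points of $Q$ with $x\in\bigcup_lV_l$.

The family $\mathcal Y$ of all these sets is finite, and off its union $f\in\Theta$.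
\end{proof}

\begin{remark}
The plateaus cannot be treated in this way. For $Y=\{\omega\in Q\setminus\{0\}:f(\omega)=\theta_1\}$ and the points $p_i=(x_i,y_i)$ of stage $m$, Lemma~\ref{lem:fadm} gives $\{i:z_w+p_i\in Y\}=\{i:w_i=1\}$, so $\operatorname{pat}_Y(m)=2^m$. The plateaus are wide in both directions and do not satisfy \eqref{eq:generic}; they are the source of the factor $k^K$ in the proof of Proposition~\ref{prop:upper}.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f$ be the admissible function of Section~\ref{sec:f} and $(X,T)$, $\pi$ as in Section~\ref{sec:system}. Let $k\ge2$ be the integer with $v=\log k$ if $v<\infty$, and arbitrary if $v=\infty$. In both cases for every $K\ge1$ there is a stage $m$ with $(k_m,K_m)=(k,K)$. The sets $E_j=\{(z,(t_n))\in X:t_0=\theta^{(k)}_j\}$, $1\le j\le k$, are closed and pairwise disjoint. At such a stage pick $x_w\in\pi^{-1}(z_w)$. Since $z_w+n_i\alpha\ne0$, the zeroth coordinate of $T^{n_i}x_w$ is $f(z_w+n_i\alpha)=\theta^{(k)}_{w_i}$ by Lemma~\ref{lem:fadm}. Lemma~\ref{lem:independence}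 gives $h^*(T)\ge\log k$. If $v=\infty$ this holds for all $k$, so $h^*(T)=\infty$. If $v=\log k$, then $h^*(T)\le\log k$ by Lemma~\ref{lem:cover} and Proposition~\ref{prop:upper}. So $h^*(T)=v$.

Let $F\colon X\to\mathbb T^2$ be the homeomorphism of Proposition~\ref{prop:torus}. Then $FTF^{-1}$ is a homeomorphism of $\mathbb T^2$ conjugate to $T$, and $\pi F^{-1}$ is a factor map onto $R_\alpha$. All remaining assertions follow from Proposition~\ref{prop:system}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The inclusion $S_{\min}(\mathbb T^2)\subseteq\log\mathbb N^*$ is \eqref{eq:values}. A minimal rotation realizes the value $0$ by Lemma~\ref{lem:rotation}(a), and Theorem~\ref{thm:B} realizes the other values.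
\end{proof}

For Theorem~\ref{thm:C} we multiply by a rotation of $G$, which adds no sequence entropy. The product has to be minimal, and for this we use that Theorem~\ref{thm:B} allows any minimal $R_\alpha$: we choose $\alpha$ independent of the generator of $G$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $g$ generate a dense subgroup of $G$; then $G$ is abelian. The set $\Lambda_g=\{\chi(g):\chi\text{ a character of }G\}$ is a countable subgroup of the unit circle. For $m\in\mathbb Z^2\setminus\{0\}$ the character $z\mapsto e^{2\pi i\,m\cdot z}$ maps Haar measure of $\mathbb T^2$ to Haar measure of the circle, so the preimage of $\Lambda_g$ is a null set. Hence there is $\alpha\in\mathbb T^2$ with $e^{2\pi i\,m\cdot\alpha}\notin\Lambda_g$ for all $m\ne0$. A character of $\mathbb T^2\times G$ has the form $(z,\gamma)\mapsto e^{2\pi i\,m\cdot z}\chi(\gamma)$. If it equals $1$ at $(\alpha,g)$, then $e^{2\pi i\,m\cdot\alpha}=\chi(g)^{-1}\in\Lambda_g$, so $m=0$ and $\chi(g)=1$, and $\chi$ is trivial because $g$ generates a dense subgroup. By Lemma~\ref{lem:rotation}, the rotation $R_\alpha\times R_g$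 of $\mathbb T^2\times G$ is minimal and realizes the value $0$. Its factor $R_\alpha$ is minimal as well.

Let $v>0$, take $(X,T)$ and $\pi$ from the proof of Theorem~\ref{thm:B} for this $\alpha$, and consider $T\times R_g$ on $X\times G$, which is homeomorphic to $\mathbb T^2\times G$. Let $Z\subseteq X\times G$ be nonempty, closed and mapped into itself. Its image under the factor map $\pi\times\mathrm{id}$ is all of $\mathbb T^2\times G$, by minimality of $R_\alpha\times R_g$. Fibers over $(\mathbb T^2\setminus O)\times G$ are points, so $Z$ contains the dense set $X_{\mathrm{reg}}\times G$, and $Z=X\times G$. Thus $T\times R_g$ is minimal.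

Give $X\times G$ the maximum of the two metrics, with an invariant metric on $G$. An open cover with Lebesgue number $\ell$ is refined by $\mathcal V\times\mathcal W=\{V\times W:V\in\mathcal V,\ W\in\mathcal W\}$, where $\mathcal V$ and $\mathcal W$ are open covers of $X$ and $G$ by sets of diameter less than $\ell/2$. The elements of $\bigvee_i(T\times R_g)^{-a_i}(\mathcal V\times\mathcal W)$ are the products of elements of $\bigvee_iT^{-a_i}\mathcal V$ and $\bigvee_iR_g^{-a_i}\mathcal W$, and the product of two subcovers is a subcover. So
\[
N\Big(\bigvee_{i\le n}(T\times R_g)^{-a_i}(\mathcal V\times\mathcal W)\Big)\le N\Big(\bigvee_{i\le n}T^{-a_i}\mathcal V\Big)\,N\Big(\bigvee_{i\le n}R_g^{-a_i}\mathcal W\Big),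
\]
and the last factor is bounded in $n$ by Lemma~\ref{lem:isometry}. With (C1) this gives $h_A(T\times R_g)\le h_A(T)$, and the reverse inequality is (C2), since $T$ is a factor of $T\times R_g$. Hence $h^*(T\times R_g)=h^*(T)=v$. Together with \eqref{eq:values} this proves $S_{\min}(\mathbb T^2\times G)=\log\mathbb N^*$. For $\mathbb T^d$ take $G=\mathbb T^{d-2}$, the trivial group if $d=2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{SYZ} \v{L}ubom\'ir Snoha, Xiangdong Ye and Ruifeng Zhang, \emph{Topology and Topological Sequence Entropy}, arXiv:1810.00497 (2018).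
\end{thebibliography}
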